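\title{Abelian duality and the homotopy dimension of varieties with proper Albanese map}

\begin{abstract}
Let $X$ be a smooth connected complex quasi-projective variety of dimension $n$ whose Albanese map is proper. We prove that $X$ is an abelian duality space of dimension $n$ if and only if the Albanese map is semi-small and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$. Both conditions turn out to be equivalent to the vanishing of $H^i(X,\mathbb Q)$ for $i>n$. The proof determines, for any proper morphism from a quasi-projective variety to a semi-abelian variety, the top degree in which cohomology survives. It is the maximum of $2\dim S-\operatorname{rk}(S)$ over subvarieties $S$, where $\operatorname{rk}(S)$ is the rank on $S$ of the logarithmic forms coming from the torus part, and it is the same for rational coefficients and for arbitrary constructible coefficients.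
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Abelian duality spaces}

Let $X$ be a connected space homotopy equivalent to a finite CW complex, let $\pi=\pi_1(X)$, and let $G=\pi_{\mathrm{ab}}=H_1(X,\mathbb Z)$. The group ring $\mathbb Z[G]$ is a $\mathbb Z[\pi]$-module through $\pi\to G$, hence a system of local coefficients on $X$. Following Denham, Suciu and Yuzvinsky, $X$ is an \emph{abelian duality space of dimension $n$} if $H^i(X,\mathbb Z[G])=0$ for all $i\ne n$ and $H^n(X,\mathbb Z[G])$ is non-zero and torsion-free.

The groups in this definition have a geometric meaning. Let $K$ be a finite complex equivalent to $X$ and $K^{\mathrm{ab}}\to K$ the covering with deck group $G$. Taking the coefficient of $1\in G$ identifies $\operatorname{Hom}_{\mathbb Z[G]}(C_i(K^{\mathrm{ab}}),\mathbb Z[G])$ with the finitely supported cochains of $K^{\mathrm{ab}}$, so $H^i(X,\mathbb Z[G])=H^i_c(K^{\mathrm{ab}},\mathbb Z)$. For the real torus $(S^1)^m$ the cover is $\mathbb R^m$, whose compactly supported cohomology is $\mathbb Z$ in degree $m$. Thus $(\mathbb C^*)^n$ is an abelian duality space of dimension $n$, its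 complex dimension, while an abelian variety of complex dimension $n$ is one of dimension $2n$. If $G=0$, then $H^0(X,\mathbb Z[G])=\mathbb Z$ forces $n=0$. So a complex variety that is an abelian duality space of its own complex dimension should have many maps to commutative groups and should be far from compact.

\subsection{The conjecture}

A \emph{semi-abelian variety} is an extension $1\to(\mathbb C^*)^r\to T\to A\to0$ of an abelian variety $A$ by an algebraic torus. A smooth complex quasi-projective variety $X$ has a generalized Albanese variety $\operatorname{Alb}(X)$, which is semi-abelian, and, after the choice of a base point, an Albanese map $\operatorname{alb}:X\to\operatorname{Alb}(X)$. A proper map $f:X\to Y$ from an $n$-dimensional variety is \emph{semi-small} (onto its image) if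
\[
\dim\{y\in Y:\dim f^{-1}(y)\ge k\}\le n-2k\qquad\text{for all }k\ge0,
\]
where $\dim\emptyset=-\infty$. The blow-up of a point is semi-small on a surface and is not on a threefold, where the condition for $k=2$ would read $0\le-1$.

Two facts are known for an $n$-dimensional smooth complex quasi-projective variety $X$.
\begin{itemize}
\item[(i)] If $\operatorname{alb}$ is proper and semi-small and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$, then $X$ is an abelian duality space of dimension $n$.
\item[(ii)] If $X$ is an abelian duality space and $\operatorname{alb}$ is proper, then $\operatorname{alb}$ is semi-small.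
\end{itemize}
The following conjecture is posed in the survey \cite{LMW} of Liu, Maxim and Wang.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $X$ be an $n$-dimensional smooth complex quasi-projective variety with proper Albanese map. Then $X$ is an abelian duality space of dimension $n$ if, and only if, $\operatorname{alb}$ is semi-small and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$.}
\medskip

Given (i) and (ii), what remains is to produce the $n$-dimensional complex. Abelian duality concerns one coefficient system, and an abelian one, whereas an $n$-dimensional complex has no cohomology above degree $n$ with any local coefficients. For finite complexes in general, vanishing for one coefficient system says little about the others: $H^2(\mathbb{RP}^2,\mathbb Q)=0$, but $H^2(\mathbb{RP}^2,\mathbb Z/2)\neq0$. We prove the conjecture by showing that this cannot happen for a variety that is proper over a semi-abelian variety. The top degree of non-vanishing cohomology is given by one geometric number, whatever the coefficients. We use (i) without proof. Of the Albanese map we use, apart from (i), only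 that it is a morphism to a semi-abelian variety. Fact (ii) is not used; semi-smallness is derived directly.

\subsection{The rank of a subvariety and the main results}\label{subsec:rank}

Let $T$ be semi-abelian as above. By the theorem of Weil, Barsotti and Serre,
\[
T=\mathcal P_1^\times\times_A\cdots\times_A\mathcal P_r^\times,\qquad \mathcal P_i\in\operatorname{Pic}^0(A),
\]
where $\mathcal P_i^\times$ is the total space of $\mathcal P_i$ minus its zero section. Since $c_1(\mathcal P_i)=0$, the curvature of a metric on $\mathcal P_i$ is $i\partial\bar\partial\varphi$ for a global function $\varphi$ by the $\partial\bar\partial$-lemma, and multiplying the squared norm by $e^{\varphi}$ gives a flat metric. For a flat metric and a local holomorphic frame $e$, the function $\log\|e\|^2$ is pluriharmonic, so locally $\log\|e\|^2=2\operatorname{Re}g$ with $g$ holomorphic, and $e^{-g}e$ is a holomorphic frame of norm $1$. Two such frames differ by a holomorphic function of modulus $1$, which is locally constant. Let $w_i$ be the fiber coordinate on $\mathcal P_i$ in such a frame. It is defined up to unitary constants, so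
\[
\tau_i=|w_i|^2\qquad\text{and}\qquad \omega_i=\frac{dw_i}{w_i}=\partial\log\tau_i
\]
are a global positive function and a global closed holomorphic $1$-form on $T$.

\begin{definition}\label{def:q}
Let $f:X\to T$ be a proper morphism and $S\subset X$ a subvariety, that is, an irreducible closed subvariety. The \emph{rank} $\operatorname{rk}(S)$ is the generic rank of the forms $f^*\omega_1,\dots,f^*\omega_r$ restricted to the tangent spaces of $S_{\mathrm{reg}}$. Put
\[
q(f)=\max_{S\subset X}\bigl(2\dim S-\operatorname{rk}(S)\bigr).
\]
\end{definition}

The generic rank is the maximal rank; it is attained off a proper analytic subset of $S_{\mathrm{reg}}$. Since $0\le\operatorname{rk}(S)\le\dim S$, taking for $S$ a component of maximal dimension gives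
\begin{equation}\label{eq:qbounds}
\dim X\le q(f)\le 2\dim X .
\end{equation}

\begin{theorem}\label{thm:main}
Let $X$ be an $n$-dimensional smooth connected quasi-projective variety with proper Albanese map $\operatorname{alb}:X\to\operatorname{Alb}(X)$. The following are equivalent:
\begin{itemize}
\item[(a)] $X$ is an abelian duality space of dimension $n$;
\item[(b)] $\operatorname{alb}$ is semi-small and $X$ is homotopy equivalent to a finite CW complex of real dimension $n$;
\item[(c)] $H^i(X,\mathbb Q)=0$ for all $i>n$;
\item[(d)] $2\dim S-\operatorname{rk}(S)\le n$ for every subvariety $S\subset X$, the rank being taken for $f=\operatorname{alb}$;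
\item[(e)] $X$ is homotopy equivalent to a finite CW complex of real dimension $n$.
\end{itemize}
In particular the conjecture holds.
\end{theorem}

So semi-smallness is automatic once $X$ has homotopy dimension $n$. The converse fails: the Albanese map of an abelian variety is the identity, which is semi-small. Properness cannot be dropped: $\mathbb C^n$ with $n\ge1$ satisfies (c) and (e), but not (a), since $G=0$. Theorem~\ref{thm:main} follows from (i) and the next result, together with a separate argument for surfaces.

\begin{theorem}\label{thm:q}
Let $X$ be a quasi-projective variety, possibly singular, and $f:X\to T$ a proper morphism to a semi-abelian variety. Put $q=q(f)$. Then $H^q(X,\mathbb Q)\neq0$, and $H^i(X,\mathcal G)=0$ for all $i>q$ and all constructible sheaves $\mathcal G$. If $X$ is connected and $q\ge3$, then $X$ is homotopy equivalent to a finite CW complex of dimension $q$, and to none of smaller dimension.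
\end{theorem}

The first assertion identifies $q(f)$ as the top degree of rational cohomology, so $q(f)$ depends only on $X$.

\begin{example}\label{ex:basic}
(1) If $r=0$, then $X$ is projective, all ranks vanish, and $q(f)=2\dim X$.

(2) If $T=(\mathbb C^*)^r$ and $f$ is finite, then the $\omega_i$ span the cotangent spaces of $T$ and $f|_S$ is generically an immersion, so $\operatorname{rk}(S)=\dim S$ and $q(f)=\dim X$. Here $X$ is affine.

(3) Let $f$ be the blow-up of a point of $(\mathbb C^*)^n$, $n\ge2$, with exceptional divisor $E\cong\mathbb P^{n-1}$. A subvariety not contained in $E$ contributes $\dim S$, and one contained in $E$ contributes $2\dim S$. So $q(f)=2n-2$, which equals $n$ exactly when $n=2$. The maximum need not be attained by $S=X$.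
\end{example}

Properness is needed for both cohomological assertions. For $\mathbb C\to\mathrm{pt}$ the formula of Definition~\ref{def:q} gives $2$, but $H^2(\mathbb C,\mathbb Q)=0$. For the inclusion of $X=(\mathbb C^*)^2\setminus\{p\}$ in $(\mathbb C^*)^2$ it gives $2$, but $H^3(X,\mathbb Q)\cong H^4_{\{p\}}((\mathbb C^*)^2,\mathbb Q)=\mathbb Q$.

\subsection{Plan and conventions}

Section~\ref{sec:boundary} compactifies $X$ by a semipositive divisor and explains where the number $2\dim S-\operatorname{rk}(S)$ comes from; Section~\ref{sec:cases} works out two small cases. Non-vanishing is proved by Hodge theory in Section~\ref{sec:nonvan}. Vanishing is proved in Section~\ref{sec:van} from a Morse-theoretic statement established in Section~\ref{sec:morse}. Section~\ref{sec:homotopy} passes from cohomology to cell complexes, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}.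

Varieties are over $\mathbb C$, reduced and non-empty, not necessarily irreducible; cohomology is taken in the classical topology. ``Snc'' means simple normal crossings. A \emph{local system} is a locally constant sheaf of abelian groups, with arbitrary stalks. A sheaf of abelian groups on a variety is \emph{constructible} if it is locally constant on each member of some finite partition into Zariski locally closed subsets. The \emph{curvature} of a smooth Hermitian metric on a line bundle $M$ is $-i\partial\bar\partial\log\|s\|^2$ for a local holomorphic frame $s$; it represents $2\pi c_1(M)$. On a smooth projective $d$-fold, a bundle with curvature form $\Theta\ge0$ is therefore nef, and $M^d=(2\pi)^{-d}\int\Theta^d$.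

\section{A semipositive boundary}\label{sec:boundary}

Compactify each $\mathcal P_i$ by a section at infinity and put
\[
\overline T=\mathbb P(\mathcal O\oplus\mathcal P_1)\times_A\cdots\times_A\mathbb P(\mathcal O\oplus\mathcal P_r),
\]
a smooth projective variety. Let $B_i^0=\{w_i=0\}$, $B_i^\infty=\{w_i=\infty\}$ and $B=\sum_i(B_i^0+B_i^\infty)$, so that $\overline T\setminus T=\operatorname{Supp}B$. A local equation of $B_i^0$ is $w_i$ and one of $B_i^\infty$ is $1/w_i$, so $\omega_i$ has logarithmic poles along $B$, with residue $1$ on $B_i^0$ and $-1$ on $B_i^\infty$. Two further objects live on $\overline T$.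

The function $b_i=|w_i|^2/(1+|w_i|^2)$ equals $1/(1+|w_i^{-1}|^2)$, so it is smooth on $\overline T$; it is $0$ on $B_i^0$ and $1$ on $B_i^\infty$. On $T$,
\begin{equation}\label{eq:b}
\bar\partial b_i=\frac{w_i\,d\bar w_i}{(1+|w_i|^2)^2}=\frac{\tau_i}{(1+\tau_i)^2}\,\bar\omega_i .
\end{equation}

Let $s_i$ be the canonical section of $\mathcal O(B_i^0+B_i^\infty)$ and prescribe the squared norm $\|s_i\|^2=|w_i|^2/(1+|w_i|^2)^2$ on $T$. Away from $B_i^\infty$ the frame $w_i^{-1}s_i$ has $\|w_i^{-1}s_i\|^2=(1+|w_i|^2)^{-2}$, which is smooth and positive. The expression for $\|s_i\|^2$ is invariant under $w_i\mapsto1/w_i$, so the same holds near $B_i^\infty$ with the frame $w_is_i$. This is a smooth metric, with curvature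
\begin{equation}\label{eq:Omega}
\Omega_i=2i\,\partial\bar\partial\log(1+|w_i|^2)=\frac{2i\,dw_i\wedge d\bar w_i}{(1+|w_i|^2)^2}=\frac{2\tau_i}{(1+\tau_i)^2}\,i\,\omega_i\wedge\bar\omega_i=2i\,\omega_i\wedge\bar\partial b_i ,
\end{equation}
the last two expressions being valid on $T$. The product metric on $\mathcal O(B)$ has curvature $\Omega=\sum_i\Omega_i\ge0$.

Now let $f:X\to T$ be proper with $X$ quasi-projective. Embed $X$ as a locally closed subvariety of a projective variety $X_1$ and let $\overline X$ be the closure of the graph of $f$ in $X_1\times\overline T$, with projection $\bar f:\overline X\to\overline T$. Since $f$ is proper, so is the graph morphism $X\to X_1\times T$; hence the graph is closed in $X_1\times T$, and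
\begin{equation}\label{eq:proper}
\bar f^{-1}(T)=X .
\end{equation}
Put $D=\bar f^*B$. It is an effective Cartier divisor, and $\operatorname{Supp}D=\overline X\setminus X$ by \eqref{eq:proper}. After pullback to any smooth variety mapping to $\overline X$, the bundle $\mathcal O(D)$ has a smooth metric with curvature $\bar f^*\Omega\ge0$. By \eqref{eq:Omega}, for a subvariety $S\subset X$ and $y\in S_{\mathrm{reg}}$,
\begin{equation}\label{eq:kernel}
\ker\bigl(\bar f^*\Omega|_{T_yS}\bigr)=\bigcap_i\ker\bigl(f^*\omega_i|_{T_yS}\bigr).
\end{equation}

This explains Definition~\ref{def:q}. The function $\sum_i-\log\|s_i\|^2$ pulls back to a proper function on $X$, bounded below, with Levi form $f^*\Omega$. The following linear algebra fact relates the Levi form to Morse indices.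

\begin{lemma}\label{lem:index}
Let $\chi$ be a smooth function on a complex manifold of dimension $d$ and $p$ a critical point. If $i\partial\bar\partial\chi$ is positive definite on a complex subspace $V\subset T_p$ of dimension $s$, then the Hessian of $\chi$ at $p$ has index at most $2d-s$.
\end{lemma}

\begin{proof}
Let $J$ be the complex structure and $Q$ the Hessian quadratic form. Then $Q(v)+Q(Jv)$ is a positive multiple of the Levi form at $v$, hence positive for $0\neq v\in V$. If $Q$ is negative definite on $E$, put $E'=E\cap V$. A non-zero $v\in E'\cap JE'$ would have $v,Jv\in E'$ and $Q(v)+Q(Jv)<0$. So $E'\cap JE'=0$, whence $\dim_{\mathbb R}E'\le s$ and $\dim_{\mathbb R}E\le s+2(d-s)$.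
\end{proof}

If $X$ were smooth of dimension $d$ and the Levi form had rank $s$ everywhere, a Morse perturbation of the function above would build $X$ from cells of dimension at most $2d-s$. The rank is $s$ only generically. Where it drops, one has to pass to a smaller subvariety, which has its own dimension and its own rank; this is the reason for the maximum over $S$ and for allowing constructible coefficients.

\section{Two cases by hand}\label{sec:cases}

\subsection{Curves} Let $X$ be a smooth connected curve, and take $\overline X$ smooth. If $X$ is compact, then $\log(\tau_i\circ f)$ is harmonic on $X$, hence constant, so $f^*\omega_i=0$, $\operatorname{rk}(X)=0$ and $q(f)=2$. If $X$ has a puncture $x$, then $\bar f(x)\in B$ by \eqref{eq:proper}, so some $w_j$ has a zero or pole of order $m\neq0$ at $x$. Then $\operatorname{rk}(X)=1$ and $q(f)=1$; the class $[f^*\omega_j]\in H^1(X,\mathbb C)$ has period $2\pi im$ around $x$, and $X$ is equivalent to a graph. The form $f^*\omega_j$ need not be $dg/g$ for a regular function $g$. Let $E$ be an elliptic curve, $p\ne p'$ points, and $\mathcal P=\mathcal O(p-p')$. The canonical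 meromorphic section gives a proper map $E\setminus\{p,p'\}\to\mathcal P^\times$ of rank $1$, although $E\setminus\{p,p'\}$ has no non-constant unit when $p-p'$ is not torsion.

\subsection{The surface $\mathbb C^*\times\mathbb P^1$}\label{subsec:model} Let $f:X=\mathbb C^*\times\mathbb P^1\to\mathbb C^*$ be the projection. Here $\operatorname{rk}(X)=1$ and $q(f)=3$, in agreement with $X\simeq S^1\times S^2$. Both halves of the general proof are visible.

\emph{Non-vanishing.} Let $\eta$ be the Fubini--Study form of $\mathbb P^1$. The candidate class in degree $3$ is $\omega\wedge\eta$: the form $\omega$ accounts for the direction that the torus sees, and a K\"ahler form fills the direction that it does not see. To detect the class, let $\tilde b$ be a smooth function of $|w|$ equal to $0$ near $0$ and to $1$ near $\infty$. Then $d\tilde b$ is closed with compact support in $X$, and in polar coordinates $w=\varrho e^{i\vartheta}$ we have $\omega\wedge d\tilde b=i\,d\vartheta\wedge d\tilde b$, so $\int_X\omega\wedge\eta\wedge d\tilde b=\pm2\pi i\int_{\mathbb P^1}\eta\neq0$. In general this test form fails to have compact support, because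 a subvariety can go to infinity in a direction $w_j$ while the chosen $w_i$ stay bounded away from $0$ and $\infty$; the curve $w_1+w_2=1$ in $(\mathbb C^*)^2$ does so at $w_1=1$. Hodge theory will give a primitive with controlled poles, and it will be enough that the test form restricts to zero on the boundary.

\emph{Vanishing.} Let $\mathcal L$ be a local system on $X$. The boundary divisor $D$ has curvature of rank $1$ only. Adding the curve $Y_1=\mathbb C^*\times\{\infty\}$ makes it ample on $\mathbb P^1\times\mathbb P^1$. The complement $X\setminus Y_1=\mathbb C^*\times\mathbb C$ has no cohomology above degree $2$ and $Y_1$ has none above degree $1$, so the Gysin sequence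
\[
H^{i-2}(Y_1,\mathcal L)\to H^i(X,\mathcal L)\to H^i(X\setminus Y_1,\mathcal L)
\]
gives vanishing for $i>3$. A cut lowers the dimension by one and shifts the degree by two, so it costs one degree. A $d$-dimensional $S$ of rank $s$ needs $d-s$ cuts, and the bound is $d+(d-s)$.

\section{Non-vanishing}\label{sec:nonvan}

Let $Y$ be a smooth projective variety of dimension $d$ and $\Delta$ an snc divisor, locally $\{z_1\cdots z_k=0\}$. The sheaf $\Omega^p_Y(\log\Delta)$ is locally free, generated by wedge products of $dz_1/z_1,\dots,dz_k/z_k,dz_{k+1},\dots,dz_d$, and $\mathbb H^m(Y,\Omega^\bullet_Y(\log\Delta))=H^m(Y\setminus\Delta,\mathbb C)$. By Deligne's theorem \cite[3.2.13]{Deligne}, the spectral sequence of the filtration $\Omega^{\ge p}(\log\Delta)$ degenerates at $E_1$, so the map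
\[
H^{j}(Y,\Omega^d_Y(\log\Delta))=\mathbb H^{d+j}(Y,\Omega^{\ge d}_Y(\log\Delta))\longrightarrow H^{d+j}(Y\setminus\Delta,\mathbb C)
\]
is injective. Call a smooth $(0,j)$-form with values in $\Omega^d_Y(\log\Delta)$ a \emph{logarithmic $(d,j)$-form}. Computing with the Dolbeault resolution, a $\bar\partial$-closed logarithmic $(d,j)$-form is $d$-closed on $Y\setminus\Delta$ for reasons of type, and the map above sends its Dolbeault class to its de Rham class. Injectivity says:
\begin{itemize}
\item[(H)] a $\bar\partial$-closed logarithmic $(d,j)$-form that is exact on $Y\setminus\Delta$ equals $\bar\partial\gamma$ for a logarithmic $(d,j-1)$-form $\gamma$ if $j\ge1$, and is zero if $j=0$.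
\end{itemize}

\begin{proposition}\label{prop:nonvan}
Let $f:X\to T$ be as in Theorem~\ref{thm:q} and $S\subset X$ a subvariety with $\dim S=d$, $\operatorname{rk}(S)=s$. Then $H^{2d-s}(X,\mathbb C)\neq0$.
\end{proposition}

\begin{proof}
Put $\nu=d-s$. Choose $I=\{i_1<\dots<i_s\}$ such that $\omega_I=\omega_{i_1}\wedge\dots\wedge\omega_{i_s}$ does not vanish identically on $S_{\mathrm{reg}}$. Embed $\overline X$ in a projective space with Fubini--Study form $\eta$, and let
\[
\Xi=f^*[\omega_I]\cup c_1(\mathcal O(1))^{\nu}\in H^{2d-s}(X,\mathbb C).
\]
Let $\varphi:\tilde S\to\overline S\subset\overline X$ be a resolution of the closure of $S$, with $\tilde S$ smooth, projective and connected and $\tilde D=\varphi^{-1}(\operatorname{Supp}D)$ an snc divisor or empty. Put $S^\circ=\tilde S\setminus\tilde D=\varphi^{-1}(S)$. We show that $\varphi^*\Xi\neq0$ in $H^{2d-s}(S^\circ,\mathbb C)$. Pullbacks to $\tilde S$ are suppressed from the notation. Up to a non-zero constant, $\varphi^*\Xi$ is represented by $\omega_I\wedge\eta^\nu$. Each $w_i$ is locally a unit times a Laurent monomial in the equations of $\tilde D$, so $\omega_i$ is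 a section of $\Omega^1_{\tilde S}(\log\tilde D)$ and $\omega_I\wedge\eta^\nu$ is a $\bar\partial$-closed logarithmic $(d,\nu)$-form.

Suppose $\varphi^*\Xi=0$. If $\nu=0$, then (H) gives $\omega_I=0$, contrary to the choice of $I$. So $\nu\ge1$ and $\omega_I\wedge\eta^\nu=\bar\partial\gamma$ with $\gamma$ a logarithmic $(d,\nu-1)$-form. We pair this equation with the smooth $\bar\partial$-closed $(0,s)$-form
\[
\theta=\bar\partial b_{i_1}\wedge\dots\wedge\bar\partial b_{i_s}\quad\text{on }\tilde S .
\]

\emph{Step 1: $\theta$ restricts to zero on each component $D_a$ of $\tilde D$.} By \eqref{eq:proper}, $D_a$ maps into some $B_j^0$ or $B_j^\infty$. If this holds for some $j\in I$, then $b_j$ is constant on $D_a$, so $\bar\partial b_j|_{D_a}=0$. Otherwise $j\notin I$, and near a general point of $D_a=\{z_1=0\}$ the $w_i$ with $i\in I$ are holomorphic units, so $\omega_I$ is holomorphic, while $w_j=z_1^m\cdot(\text{unit})$ with $m\neq0$, so $\omega_j=m\,dz_1/z_1+\omega'$ with $\omega'$ holomorphic. Since the rank is $s$, we have $\omega_j\wedge\omega_I=0$ on a dense open subset of $S^\circ$, hence on $S^\circ$. Multiplying by $z_1$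 gives $m\,dz_1\wedge\omega_I+z_1\omega'\wedge\omega_I=0$; along $z_1=0$ this says $dz_1\wedge\omega_I=0$, that is, $\omega_I|_{D_a}=0$. By \eqref{eq:b}, $\theta$ is a smooth multiple of $\bar\omega_I$ near such a point, so $\theta|_{D_a}=0$ on a dense open subset of $D_a$, hence everywhere. If $s=0$, then $\omega_I=1$ and the equation $dz_1\wedge\omega_I=0$ is absurd, so $\tilde D=\emptyset$.

\emph{Step 2: Stokes' theorem.} Let $\sigma_a$ be the canonical section of $\mathcal O(D_a)$, with a smooth norm, and let $\lambda_\epsilon=\prod_a\vartheta(|\sigma_a|/\epsilon)$, where $\vartheta$ is smooth, $0$ on $[0,\frac12]$ and $1$ on $[1,\infty)$. The form $\lambda_\epsilon\gamma\wedge\theta$ has compact support in $S^\circ$ and type $(d,d-1)$, so its differential is $\bar\partial(\lambda_\epsilon\gamma\wedge\theta)$, and $\bar\partial\theta=0$ gives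
\begin{equation}\label{eq:stokes}
\int_{\tilde S}\lambda_\epsilon\,\omega_I\wedge\eta^\nu\wedge\theta=-\int_{\tilde S}\bar\partial\lambda_\epsilon\wedge\gamma\wedge\theta .
\end{equation}

\emph{Step 3: the right side tends to $0$.} Cover $\tilde S$ by finitely many coordinate polydiscs, relatively compact in larger ones that meet only the components through their centers. In such a polydisc $D_a=\{z_a=0\}$ for $a=1,\dots,k$, $|\sigma_a|=|z_a|h_a$ with $h_a>0$ smooth, and the coefficients of $\gamma$ are $O(\prod_{a'}|z_{a'}|^{-1})$. For small $\epsilon$, $\bar\partial\lambda_\epsilon$ is a sum of $k$ terms. The $a$-th term is supported where $\epsilon/2\le|z_a|h_a\le\epsilon$ and is a bounded function times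
\[
\frac1\epsilon\,\bar\partial(|z_a|h_a)=\frac{h_a z_a}{2\epsilon|z_a|}\,d\bar z_a+\frac{|z_a|}{\epsilon}\,\bar\partial h_a .
\]
The second summand is bounded on the support, so its product with $\gamma\wedge\theta$ is $O(\epsilon^{-1}\prod_{a'\neq a}|z_{a'}|^{-1})$. For the first, write $\theta=\theta'+d\bar z_a\wedge\theta''$ with $\theta'$ free of $d\bar z_a$. Only $\theta'$ survives the product with $d\bar z_a$, and its coefficients vanish on $D_a$ by Step~1, so they are $O(|z_a|)=O(\epsilon)$. The product is $O(\epsilon^{-1}\cdot\epsilon\cdot\epsilon^{-1}\prod_{a'\neq a}|z_{a'}|^{-1})$. The support has $z_a$-area $O(\epsilon^2)$ and $|z_{a'}|^{-1}$ is integrable on a disc, so each term contributes $O(\epsilon)$. Without Step~1 the first summand would contribute $O(1)$, a residue along $D_a$.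

\emph{Step 4: the left side does not.} By \eqref{eq:Omega},
\[
\omega_I\wedge\eta^\nu\wedge\theta=\pm(2i)^{-s}\,\Omega_{i_1}\wedge\dots\wedge\Omega_{i_s}\wedge\eta^\nu ,
\]
which is smooth on $\tilde S$. At a point of $S^\circ$ where $\omega_I=0$, the form $\Omega_{i_1}\wedge\dots\wedge\Omega_{i_s}$ vanishes. At a point where $\omega_I\neq0$, complete $\omega_{i_1},\dots,\omega_{i_s}$ to a basis of the cotangent space; the top form $\Omega_{i_1}\wedge\dots\wedge\Omega_{i_s}\wedge\eta^\nu$ is then a positive multiple of the determinant of $\eta$ on $\bigcap_{i\in I}\ker\omega_i$. This is $\ge0$, and $>0$ where $\varphi$ is an immersion. So the form is non-negative, and positive on a dense open set. The left side of \eqref{eq:stokes} tends to a non-zero number, a contradiction.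
\end{proof}

\section{Morse theory with two kinds of boundary}\label{sec:morse}

The induction in Section~\ref{sec:van} leads to sheaves that are extended by zero across one divisor $R$ on the complement of another divisor $P$. Their cohomology has no support condition toward $P$ and compact supports toward $R$. This section bounds such cohomology under a positivity assumption on $P-R$.

\subsection{Sheaves and deformation retractions}

All spaces below are locally compact, Hausdorff and paracompact. For $A\subset Z$ closed, $k:Z\setminus A\hookrightarrow Z$ and a sheaf $F$ on $Z$, put $H^i(Z,A;F)=H^i(Z,k_!k^*F)$. There are long exact sequences of pairs and triples. We use three standard facts. \emph{Excision:} if $Z=A\cup A'$ with $A,A'$ closed, then $H^i(Z,A;F)=H^i(A',A\cap A';F)$, because $k_!k^*F$ is the direct image of the corresponding sheaf on $A'$. \emph{Proper base change:} for a proper map $p$, the stalk of $R^jp_*F$ at $z$ is $H^j(p^{-1}(z),F)$. \emph{Continuity:} for a decreasing family of compact sets $N_t$, $\varinjlim H^i(N_t,F)=H^i(\bigcap N_t,F)$.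

\begin{lemma}\label{lem:retract}
Let $A\subset Z$ be closed and $\Phi:Z\times[0,1]\to Z$ a strong deformation retraction onto $A$: $\Phi_0=\mathrm{id}$, $\Phi_1(Z)\subset A$, $\Phi_t|_A=\mathrm{id}$. Let $F$ be a sheaf on $Z$ whose pullback along every track $t\mapsto\Phi_t(z)$ is constant. Then $H^*(Z,F)\to H^*(A,F)$ is an isomorphism.
\end{lemma}

The hypothesis holds if $F$ is locally constant, and if $F$ is the extension by zero of a local system on an open set $U$ and each track lies entirely in $U$ or entirely outside $U$.

\begin{proof}
Let $F'=\Phi^{-1}F$, let $p:Z\times[0,1]\to Z$ be the projection and $\epsilon_t(z)=(z,t)$. Since $F'$ is constant on each fiber of $p$, proper base change shows that $R^jp_*F'=0$ for $j>0$ and that $p^{-1}p_*F'\to F'$ is an isomorphism. So $p^*:H^*(Z,p_*F')\to H^*(Z\times[0,1],F')$ is an isomorphism, and so is its left inverse $\epsilon_t^*$ for each $t$. From $\epsilon_0^*\Phi^*=\mathrm{id}$ we see that $\Phi^*$ is an isomorphism, hence so is $\Phi_1^*=\epsilon_1^*\Phi^*$. Write $\Phi_1=\iota\circ\rho$ with $\iota:A\to Z$ the inclusion and $\rho:Z\to A$. Then $\Phi_1^*=\rho^*\iota^*$ shows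 that $\rho^*$ is surjective, and $\rho\iota=\mathrm{id}$ shows that it is injective. So $\rho^*$, and with it $\iota^*$, is an isomorphism.
\end{proof}

\subsection{The mixed vanishing statement}

\begin{proposition}\label{prop:mixed}
Let $W$ be smooth projective of pure dimension $d$, let $P,R$ be effective divisors without common components and with $\operatorname{Supp}(P+R)$ snc, and let $U=W\setminus(P\cup R)$. Assume that $\mathcal O(P-R)$ has a smooth metric whose curvature is positive at every point of $U$. Choose a smooth metric on $\mathcal O(R)$ and give $\mathcal O(P)$ the product metric. With the canonical sections $s_P,s_R$, put $\alpha=-\log\|s_P\|^2$, $\beta=-\log\|s_R\|^2$, extended by $+\infty$ to $P$ and $R$, and define compact sets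
\[
Y_c=\{\alpha\le c\},\qquad U_c=Y_c\cap\{\beta\le c\},\qquad L_c=Y_c\cap\{\beta=c\}.
\]
Then for all large $c$:
\begin{itemize}
\item[(1)] There are closed sets $L_c=A_0\subset A_1\subset\dots\subset A_N=U_c$ such that each $A_j$ strongly deformation retracts onto $A_{j-1}\cup e_1\cup\dots\cup e_k$, where $k\ge0$ depends on $j$ and the $e_l\subset U_c\setminus L_c$ are disjoint embedded closed discs of dimension at most $d$ with $e_l\cap A_{j-1}=\partial e_l$.
\item[(2)] $W\setminus P$ strongly deformation retracts onto $Y_c$, and the points that move stay in $\{\alpha\ge c\}$. For $c''\ge c'\ge c$, the set $Y_c\cap\{\beta\ge c'\}$ strongly deformation retracts onto $Y_c\cap\{\beta\ge c''\}$, and the points that move stay in $\{\beta\le c''\}$. In both cases each track lies in $U$ or in $R$.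
\item[(3)] For every local system $\mathcal G$ on $U$, with $j:U\hookrightarrow W\setminus P$, we have $H^i(W\setminus P,j_!\mathcal G)=0$ for $i>d$.
\end{itemize}
\end{proposition}

For $R=0$ and $P$ ample this is the Morse-theoretic bound for an affine manifold. For a case with $R\neq0$, blow up a point of $\mathbb P^2$, let $R$ be the exceptional curve and $P$ twice a line avoiding the point. Then $U=\mathbb C^2\setminus\{0\}$ has $H^3(U,\mathbb Q)\neq0$, but $H^i(W\setminus P,j_!\mathbb Q)=H^i(\mathbb C^2,\{0\};\mathbb Q)=0$.

The function $\chi=\alpha-\beta=-\log\|s_P/s_R\|^2$ is strictly plurisubharmonic on $U$ by the curvature assumption. It tends to $+\infty$ at $P\setminus R$ and to $-\infty$ at $R\setminus P$, so Morse theory should build $U$ starting from a collar of $R$. The difficulty is at $P\cap R$, where $\chi$ has no limit and its level sets are not compact. We therefore construct a vector field that increases $\chi$ and also controls $\alpha$ and $\beta$ separately; see Figure~\ref{fig:box}.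

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!15] (0,0) rectangle (3,3);
\draw[->] (0,0) -- (4.3,0) node[right] {$\alpha$};
\draw[->] (0,0) -- (0,4) node[above] {$\beta$};
\draw[very thick] (0,3) -- (3,3);
\draw (3,0) -- (3,3);
\draw[dashed] (2.2,0) node[below] {$c_0$} -- (2.2,3.8);
\draw[dashed] (0,2.2) node[left] {$c_0$} -- (4,2.2);
\node[below] at (3,0) {$c$};
\node[left] at (0,3) {$c$};
\node at (1.1,1.1) {$U_c$};
\node[above] at (1.1,3) {$L_c$};
\draw[->,thick] (3.3,0.7) -- (2.6,0.7);
\draw[->,thick] (3.3,1.5) -- (2.6,1.5);
\draw[->,thick] (0.5,2.35) -- (0.5,2.9);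
\draw[->,thick] (1.7,2.35) -- (1.7,2.9);
\draw[->,thick] (2.9,2.35) -- (2.4,2.85);
\end{tikzpicture}
\caption{The open set $U=W\setminus(P\cup R)$ drawn through the values of $\alpha=-\log\|s_P\|^2$ and $\beta=-\log\|s_R\|^2$; the divisor $P$ is at $\alpha=\infty$ and $R$ is at $\beta=\infty$. The arrows show the field $-v$: it decreases $\alpha$ where $\alpha\ge c_0$ and increases $\beta$ where $\beta\ge c_0$, so its trajectories can leave the compact set $U_c$ (shaded) only through $L_c$ (thick edge).}
\label{fig:box}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:mixed}]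
\emph{Step 1: a field near $P\cup R$.} For $x\in P\cup R$ take a coordinate polydisc $V_x$ centered at $x$, disjoint from the components of $P\cup R$ not containing $x$, in which the components through $x$ are coordinate hyperplanes. Let $I_P,I_R$ be the disjoint sets of indices $k$ with $\{z_k=0\}$ in $P$, respectively $R$, and $p_k,r_k\ge1$ the multiplicities. Then
\[
\alpha=-\sum_{k\in I_P}p_k\log|z_k|^2+\text{smooth},\qquad\beta=-\sum_{k\in I_R}r_k\log|z_k|^2+\text{smooth}.
\]
Let $\mathbf e_k$ be the real radial field in $z_k$, so $\mathbf e_k\log|z_k|^2=2$, and put $v_x=-\sum_{I_P}\mathbf e_k+\sum_{I_R}\mathbf e_k$. This field vanishes at $x$, so the derivative of a smooth function along it is $O(|z|)$, and $v_x\alpha=2\sum p_k+O(|z|)$, $v_x\beta=-2\sum r_k+O(|z|)$. Shrink $V_x$ until both error terms are at most $\frac12$ in absolute value. Then $v_x\alpha\ge\frac32$ on $V_x\setminus P$ if $x\in P$, and $v_x\beta\le-\frac32$ on $V_x\setminus R$ if $x\in R$. In each of the cases $x\in P\cap R$, $x\in P\setminus R$, $x\in R\setminus P$ we get $v_x\chi\ge1$, the bounds being $3$, $\frac32-\frac12$ and $-\frac12+\frac32$.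

Choose finitely many $x_k$ and smooth $\psi_k\ge0$ with compact support in $V_{x_k}$ and $\sum\psi_k=1$ on an open neighborhood $\mathcal N$ of $P\cup R$. The field $v_0=\sum\psi_kv_{x_k}$ is smooth on $W$, tangent to every component of $P\cup R$, and $v_0\chi\ge1$ on $\mathcal N\cap U$. If $x_k\notin P$, then $\operatorname{supp}\psi_k$ is a compact set disjoint from $P$. So near $P$ only the $x_k\in P$ contribute, and $v_0\alpha\ge1$ on a neighborhood of $P$, off $P$. In the same way $v_0\beta\le-1$ on a neighborhood of $R$, off $R$.

\emph{Step 2: a Morse function and a global field.} The critical set of $\chi$ is closed in $U$ and contained in the compact set $W\setminus\mathcal N\subset U$, so it is compact. Choose a smooth $\kappa:W\to[0,1]$ with $\kappa=1$ near $P\cup R$ and $\operatorname{supp}\kappa\subset\mathcal N$, and a smooth $\lambda$ with compact support in $W\setminus\operatorname{supp}\kappa\subset U$, equal to $1$ on an open neighborhood $O$ of the critical set. Embed $W$ in some $\mathbb R^M$. By Sard's theorem, $\chi+\ell$ is a Morse function on $O$ for almost every linear function $\ell$. Take such an $\ell$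 small. On the compact set $\operatorname{supp}\lambda\setminus O$, $d\chi$ is bounded away from $0$, so $\chi+\lambda\ell$ has no critical point there, and on $\operatorname{supp}\lambda$ it is still strictly plurisubharmonic. Replace $\chi$ by $\chi+\lambda\ell$. Its critical points lie in $O$, are nondegenerate, form a compact set, hence are finite in number, and have index at most $d$ by Lemma~\ref{lem:index} with $s=d$. On $\operatorname{supp}\kappa$ nothing has changed.

Choose disjoint Morse charts $(u_-,u_+)$ at the critical points $p$, relatively compact in $W\setminus\operatorname{supp}\kappa$, with $\chi=\chi(p)-\xi+\zeta$, $\xi=|u_-|^2$, $\zeta=|u_+|^2$, and a Riemannian metric on $U$ that is Euclidean in these charts. Put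
\[
v=\kappa v_0+(1-\kappa)\nabla\chi ,
\]
a smooth field on $W$ equal to $v_0$ near $P\cup R$. On $U$, $v\chi=\kappa\,v_0\chi+(1-\kappa)|\nabla\chi|^2>0$ off the critical points. The sets $\{\alpha\ge c_0\}$ and $\{\beta\ge c_0\}$ shrink to $P$ and $R$ as $c_0\to\infty$. So there is $c_0$ such that $v\alpha\ge1$ on $\{\alpha\ge c_0\}\setminus P$, $v\beta\le-1$ on $\{\beta\ge c_0\}\setminus R$, and the Morse charts lie in $\{\alpha<c_0,\ \beta<c_0\}$. Fix $c>c_0$. A trajectory of a positive multiple of $-v$ that starts in $Y_c$ stays in $Y_c$, and it stays in $U$ or in $R$ by tangency.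

\emph{Step 3: regular intervals.} For a smooth function $F$ on $U$ put $A^F_t=\{y\in U_c:F(y)\le t\}\cup L_c$, and $A_t=A_t^\chi$. We claim:
\begin{itemize}
\item[(R)] if $t\le t'$ and $vF>0$ on $Q=U_c\cap\{t\le F\le t'\}$, then $A_t^F$ is a strong deformation retract of $A^F_{t'}$.
\end{itemize}
Choose a smooth positive function on $W$ equal to $1/(vF)$ near the compact set $Q$, and let $\Psi_\sigma$ be the flow of $-v$ times this function. Near $Q$ it decreases $F$ with unit speed. For $y\in U_c$ let $h(y)\in[0,\infty]$ be the first time $\sigma\ge0$ with $\beta(\Psi_\sigma y)\ge c$; it vanishes exactly on $L_c$. The function $h$ is continuous. Indeed, if $h(y)>a$, then $\beta<c$ along the compact arc $\Psi_{[0,a]}y$, and this persists for nearby points. If $h(y)<a$, then $\beta$ is strictly increasing along the flow at time $h(y)$, so $\beta(\Psi_\sigma y)>c$ for some $\sigma<a$, and this persists too. Hence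
\[
\sigma(y)=\min\bigl(\max(F(y)-t,0),\,h(y)\bigr)
\]
is finite and continuous on $A^F_{t'}$, and it vanishes exactly on $A_t^F$. Let $y\in A^F_{t'}\setminus A^F_t$, so $y\in Q$. For $0\le\sigma\le\sigma(y)$ the point $\Psi_\sigma y$ lies in $U_c$; as long as it lies in $Q$ its $F$-value is $F(y)-\sigma$, which stays in $[t,t']$, so it lies in $Q$ up to time $\sigma(y)$. At that time $F=t$ or $\beta=c$. Thus $(y,a)\mapsto\Psi_{a\sigma(y)}y$, $a\in[0,1]$, is the required retraction.

\emph{Step 4: critical values.} We have $A_t=L_c$ for $t<\min_{U_c}\chi$ and $A_t=U_c$ for $t\ge\max_{U_c}\chi$, and (R) with $F=\chi$ handles intervals without critical values. At a critical value, say $0$ after subtracting a constant, with critical points $p_1,\dots,p_k$, we follow the proof of \cite[Theorem~3.2]{Milnor}. Let $\varepsilon>0$ be so small that $0$ is the only critical value in $[-\varepsilon,\varepsilon]$ and the charts at the $p_l$ contain the closed ball of radius $\sqrt{2\varepsilon}$. Let $\phi$ be smooth with $\phi(0)>\varepsilon$, $\phi=0$ on $[2\varepsilon,\infty)$ and $-1<\phi'\le0$. Put $F=\chi-\phi(\xi+2\zeta)$ in these charts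 and $F=\chi$ elsewhere. Then $F\le\chi$, and where $F\neq\chi$ we have $\xi+2\zeta<2\varepsilon$, so $\chi=-\xi+\zeta<\varepsilon$. Hence $A^F_\varepsilon=A_\varepsilon$. In the charts $v=\nabla\chi=(-2u_-,2u_+)$, so $v\xi=-4\xi$, $v\zeta=4\zeta$ and
\[
vF=4\xi(1+\phi')+4\zeta(1-2\phi')>0\quad\text{off }p_l ,
\]
while $F(p_l)=-\phi(0)<-\varepsilon$. Outside these charts $F=\chi$ has no critical point with value in $[-\varepsilon,\varepsilon]$. By (R), $A_\varepsilon$ retracts onto $A^F_{-\varepsilon}$.

Let $e_l=\{\xi\le\varepsilon,\ \zeta=0\}$ in the chart at $p_l$, a disc whose dimension is the index of $p_l$. It lies in $\{\beta<c_0\}$. On it $F=-\xi-\phi(\xi)$ is decreasing in $\xi$, so $F\le-\phi(0)$ and $e_l\subset A^F_{-\varepsilon}$. In the chart $A_{-\varepsilon}=\{\xi\ge\zeta+\varepsilon\}$, so $e_l\cap A_{-\varepsilon}=\partial e_l$. The set $A^F_{-\varepsilon}$ is the union of $A_{-\varepsilon}$ and the compact sets $H_l=\{\xi+2\zeta\le2\varepsilon,\ F\le-\varepsilon,\ \xi\le\zeta+\varepsilon\}\supset e_l$. On $H_l$ define, for $a$ going from $1$ to $0$,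
\[
(u_-,u_+)\mapsto(u_-,m_au_+),\qquad m_a=\begin{cases}a,&\xi\le\varepsilon,\\ a+(1-a)\sqrt{(\xi-\varepsilon)/\zeta},&\varepsilon<\xi\le\zeta+\varepsilon.\end{cases}
\]
The two formulas agree in the limit $\xi\to\varepsilon$ when $\zeta>0$, and $0\le m_a\le1$ gives continuity where $\zeta=0$. The map keeps $\xi$ and decreases $\zeta$, so it preserves $F\le-\varepsilon$ because $\partial F/\partial\zeta=1-2\phi'>0$. It fixes $e_l$ and $H_l\cap A_{-\varepsilon}=H_l\cap\{\xi=\zeta+\varepsilon\}$, so it glues with the identity of $A_{-\varepsilon}$. At $a=0$ the image point lies in $e_l$ in the first case and satisfies $\zeta=\xi-\varepsilon$ in the second. So $A^F_{-\varepsilon}$, and therefore $A_\varepsilon$, retracts onto $A_{-\varepsilon}\cup\bigcup e_l$. This proves (1).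

\emph{Step 5: the collars.} On $\{\alpha\ge c_0\}\setminus P$ the field $-v/(v\alpha)$ decreases $\alpha$ with unit speed. Flow $y\in W\setminus P$ along it for total time $\max(\alpha(y)-c,0)$; the trajectory stays in the compact set $\{c\le\alpha\le\alpha(y)\}$. On $\{\beta\ge c_0\}\setminus R$ the field $v/(v\beta)$ is a positive multiple of $-v$ and increases $\beta$ with unit speed. Flow $y\in Y_c\cap\{\beta\ge c'\}$ along it for total time $\max(c''-\beta(y),0)$; the trajectory stays in $Y_c\cap\{c'\le\beta\le c''\}$, and nothing moves near $R$. This proves (2).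

\emph{Step 6: cohomology.} By Lemma~\ref{lem:retract}, the five lemma and excision, $H^i(A_j,A_{j-1};\mathcal G)=\bigoplus_lH^i(e_l,\partial e_l;\mathcal G)$, which vanishes for $i>d$ since $\mathcal G$ is constant on each disc. The sequences of triples give $H^i(U_c,L_c;\mathcal G)=0$ for $i>d$. Let $F=j_!\mathcal G$ and $N_{c'}=Y_c\cap\{\beta\ge c'\}$. By (2) and Lemma~\ref{lem:retract}, $H^*(W\setminus P,F)=H^*(Y_c,F)$, and the restrictions $H^*(N_c,F)\to H^*(N_{c'},F)$ are isomorphisms. By continuity their limit is $H^*(R\cap Y_c,F)$, which is $0$ because $F|_R=0$. So $H^*(N_c,F)=0$. Since $Y_c=N_c\cup U_c$ and $N_c\cap U_c=L_c$, excision gives $H^i(Y_c,F)=H^i(Y_c,N_c;F)=H^i(U_c,L_c;\mathcal G)$, and (3) follows.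
\end{proof}

\section{Vanishing}\label{sec:van}

We first extend the Gysin sequence to sheaves extended by zero across a transverse divisor.

\begin{lemma}\label{lem:gysin}
Let $Y$ be a complex manifold and $Y',E\subset Y$ closed subsets such that near each point of $Y'$ there are coordinates with $Y'=\{z_1=0\}$ and $E$ a union of hyperplanes $\{z_k=0\}$, $k\ge2$. Let $\mathcal L'$ be the extension by zero of a local system on $Y\setminus E$. Then there are a sheaf $\mathcal L''$ on $Y'$, which is the extension by zero of a local system on $Y'\setminus E$, and exact sequences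
\[
H^{i-2}(Y',\mathcal L'')\to H^i(Y,\mathcal L')\to H^i(Y\setminus Y',\mathcal L').
\]
\end{lemma}

\begin{proof}
Let $\mathfrak j:Y\setminus Y'\hookrightarrow Y$. The local cohomology sheaves $\mathcal H^a_{Y'}(\mathcal L')$ are the kernel and cokernel of $\mathcal L'\to\mathfrak j_*\mathfrak j^*\mathcal L'$ for $a=0,1$, and $R^{a-1}\mathfrak j_*\mathfrak j^*\mathcal L'$ for $a\ge2$. Locally $Y=V\times\Delta$, $Y'=V\times0$ and $E=E_0\times\Delta$ with $\Delta$ a disc. A local system on $(V\setminus E_0)\times\Delta$ is pulled back from $V\setminus E_0$, so $\mathcal L'=\mathrm{pr}^{-1}F$ with $F=\mathcal L'|_{V\times0}$. The stalk of $R^a\mathfrak j_*\mathfrak j^*\mathcal L'$ at $(x,0)$ is the limit of $H^a(V'\times(\Delta'\setminus0),\mathrm{pr}^{-1}F)$ over neighborhoods $V'\times\Delta'$. Retracting $\Delta'\setminus0$ onto a circle and applying Lemma~\ref{lem:retract}, then proper base change for $V'\times S^1\to V'$, identifies it with $H^a(S^1,F_x)$. This is $F_x$ for $a=0,1$ and $0$ for $a\ge2$. For $a=0$ the map $\mathcal L'\to\mathfrak j_*\mathfrak j^*\mathcal L'$ is an isomorphism on these stalks. For $a=1$, cup product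 with a generator of $H^1(\Delta\setminus0,\mathbb Z)$ defines a map $F\to(R^1\mathfrak j_*\mathfrak j^*\mathcal L')|_{V\times0}$ that is an isomorphism on stalks. So $\mathcal H^a_{Y'}(\mathcal L')=0$ for $a\neq2$, and $\mathcal L''=\mathcal H^2_{Y'}(\mathcal L')$ is locally isomorphic to $\mathcal L'|_{Y'}$: it is locally constant off $E$ and has zero stalks on $E$. Hence $H^i_{Y'}(Y,\mathcal L')=H^{i-2}(Y',\mathcal L'')$, and the sequence is the local cohomology sequence.
\end{proof}

The key statement concerns one subvariety and is allowed to discard a proper closed subset.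

\begin{proposition}\label{prop:generic}
Let $f:X\to T$ be as in Theorem~\ref{thm:q}, $S\subset X$ a subvariety with $\dim S=d\ge1$ and $\operatorname{rk}(S)=s$, and $Z\subsetneq S$ a closed subset with $S\setminus Z$ smooth. There is a closed $Z'$ with $Z\subset Z'\subsetneq S$ such that $H^i(S,j_!\mathcal G)=0$ for $i>2d-s$ and every local system $\mathcal G$ on $S\setminus Z'$, where $j:S\setminus Z'\hookrightarrow S$.
\end{proposition}

\begin{proof}
Put $\nu=d-s$. The curvature of $D$ on $S$ has a kernel of dimension $\nu$ at a general point. We add the pullback of a hyperplane class from $\mathbb P^\nu$ to make it positive at one point. Positivity at one point gives bigness, and Kodaira's lemma turns bigness into ampleness after subtracting a divisor $E$. That divisor is absorbed into $Z'$ and plays the role of $R$ in Proposition~\ref{prop:mixed}.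

\emph{A big line bundle.} Choose $y_0\in S\setminus Z$ at which the rank is $s$, and let $K=\bigcap_i\ker f^*\omega_i\subset T_{y_0}S$, so $\dim K=\nu$. Let $\mathcal O(1)$ be very ample on the closure $\overline S\subset\overline X$. For a section $h_0$ with $h_0(y_0)\neq0$ the differentials $d(h/h_0)$ span $T_{y_0}^*S$, so there are sections $h_1,\dots,h_\nu$ with $d(h_i/h_0)|_K$ a basis of $K^*$. By Hironaka's theorem there is a projective birational $\mu_1:S_1\to\overline S$, with $S_1$ smooth, an isomorphism over a neighborhood of $y_0$, such that $[h_0:\dots:h_\nu]$ extends to a morphism $g_1:S_1\to\mathbb P^\nu$. Put $D_1=\mu_1^*D$ and $M_1=\mathcal O(D_1)\otimes g_1^*\mathcal O(1)$. It has a metric with curvature $\mu_1^*\bar f^*\Omega+g_1^*\omega_{FS}\ge0$. At $y_0$ the first summand has kernel $K$ by \eqref{eq:kernel}, and $dg_1|_K$ is injective, so the sum is positive definite. Thus $M_1$ is nef with $M_1^d>0$. Such a bundle is big, and a big bundle satisfies $M_1^m\cong\mathcal A\otimes\mathcal O(E_0)$ for some $m\ge1$, $\mathcal A$ ample and $E_0\ge0$ \cite[2.2.16 and 2.2.7]{Lazarsfeld}.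

\emph{The set $Z'$.} We need a divisor upstairs that contains $E_0$ and is the full preimage of a closed set downstairs. Let $Z_1\subsetneq\overline S$ be the union of $\overline Z$, $\mu_1(E_0)$ and the locus over which $\mu_1$ is not an isomorphism, and let $H'$ be the divisor of a non-zero section of some $\mathcal O_{\overline S}(b)$ vanishing on $Z_1$. For $a\gg0$ the bundle $\mathcal A_1=\mathcal A^a\otimes\mu_1^*\mathcal O(-b)$ is ample, and $\mathcal A_1\cong M_1^{am}(-E_1)$ with $E_1=aE_0+\mu_1^*H'$. Since $E_0\subset\mu_1^{-1}(H')$, we have $\operatorname{Supp}E_1=\mu_1^{-1}(H')$. Put $Z'=S\cap H'$; then $Z\subset Z'\subsetneq S$. Let $\mu_2:\hat S\to S_1$ be a log resolution of $D_1+E_1$ that is an isomorphism over the complement of its support, and put $\mu=\mu_1\mu_2$, $g=g_1\mu_2$, $\hat D=\mu_2^*D_1$, $\hat E=\mu_2^*E_1$, $\hat M=\mu_2^*M_1$. Then $\operatorname{Supp}(\hat D+\hat E)$ is snc. The pullback of a positive metric on $\mathcal A_1$ is positive where $\mu_2$ is an isomorphism, and $\hat M$ is semipositive, so for every $e\ge am$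
\begin{equation}\label{eq:pos}
\hat M^{e}(-\hat E)\cong\mu_2^*\mathcal A_1\otimes\hat M^{e-am}\text{ has a metric with curvature positive on }\hat S\setminus(\hat D\cup\hat E).
\end{equation}
Let $Y=\hat S\setminus\hat D$, which is $\mu^{-1}(S)$ by \eqref{eq:proper}. The map $\mu:Y\to S$ is proper, $Y\setminus\hat E=\mu^{-1}(S\setminus Z')$, and $\mu$ is an isomorphism over $S\setminus Z'$. Let $\mathcal G'$ be the extension by zero to $Y$ of $\mu^*\mathcal G$. By proper base change $R\mu_*\mathcal G'$ has zero stalks on $Z'$, so $R\mu_*\mathcal G'=j_!\mathcal G$ and $H^i(S,j_!\mathcal G)=H^i(Y,\mathcal G')$.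

\emph{A flag of cuts.} The divisors of $\hat M$ at our disposal contain, besides $\hat D$, the preimage of a hyperplane. We remove it and put it back by Lemma~\ref{lem:gysin}, $\nu$ times. The theorem of Kleiman and Bertini says that a morphism from a smooth variety to $\mathbb P^\nu$ is transverse to a general translate of a given linear subspace. Apply it to $g$ on $\hat S$ and on all intersections of components of $\hat D\cup\hat E$, and take a general flag $\mathbb P^\nu=\Pi_0\supset\Pi_1\supset\dots\supset\Pi_\nu=\{\mathrm{pt}\}$, $\Pi_{\nu+1}=\emptyset$. Put $\hat S_l=g^{-1}(\Pi_l)$ and $Y_l=Y\cap\hat S_l$. Let $x\in\hat S_l$, let $z_1,\dots,z_k$ be equations of the components of $\hat D\cup\hat E$ through $x$, and let $t_1,\dots,t_l$ be the pullbacks of local affine equations of the flag, $\Pi_{l'}=\{t_1=\dots=t_{l'}=0\}$. Transversality on $\{z_1=\dots=z_k=0\}$ means that $dz_1,\dots,dz_k,dt_1,\dots,dt_l$ are independent at $x$. Therefore $\hat S_l$ is smooth of pure dimension $d-l$; on it $z_1,\dots,z_k$, together with $t_{l+1}$ if $x\in\hat S_{l+1}$, are part of a coordinate system. So the restrictions to $\hat S_l$ of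 the components of $\hat D\cup\hat E$, and $\hat S_{l+1}$, are smooth divisors without common components whose union is snc.

\emph{Claim.} For $0\le l\le\nu$ and every extension by zero $\mathcal L'$ to $Y_l$ of a local system on $Y_l\setminus\hat E$,
\[
H^i(Y_l\setminus Y_{l+1},\mathcal L')=0\ \text{ for }i>d-l,\qquad H^i(Y_l,\mathcal L')=0\ \text{ for }i>(d-l)+(\nu-l).
\]
For the first part, pull back to $\hat S_l$ a hyperplane meeting $\Pi_l$ exactly in $\Pi_{l+1}$; this gives $\hat M|_{\hat S_l}\cong\mathcal O(\hat D|_{\hat S_l}+\hat S_{l+1})$. The divisors $\hat D$ and $\hat E$ may share components, so write $\hat E|_{\hat S_l}=E'+E''$ with $E'$ supported in $\hat D$ and $E''$ having no component in $\hat D$. Put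
\[
P_l=e\,(\hat D|_{\hat S_l}+\hat S_{l+1})-E',\qquad R_l=E''.
\]
For $e\gg0$, $P_l$ is effective with support exactly $(\hat D\cap\hat S_l)\cup\hat S_{l+1}$, and it has no component in common with $R_l$. We have $\mathcal O(P_l-R_l)\cong\hat M^e(-\hat E)|_{\hat S_l}$, so by \eqref{eq:pos} it has a metric with curvature positive on $\hat S_l\setminus(\hat D\cup\hat E)\supset\hat S_l\setminus(P_l\cup R_l)$. Finally $Y_l\setminus Y_{l+1}=\hat S_l\setminus P_l$, and on it $\mathcal L'$ is the extension by zero of a local system on $\hat S_l\setminus(P_l\cup R_l)$. Proposition~\ref{prop:mixed}(3) applies with $W=\hat S_l$.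

The second part follows by descending induction on $l$. For $l=\nu$ it is the first part, since $Y_{\nu+1}=\emptyset$. For $l<\nu$, Lemma~\ref{lem:gysin} applies to $Y_{l+1}\subset Y_l$ and $\hat E$. Its left term vanishes for $i-2>(d-l-1)+(\nu-l-1)$, that is, for $i>(d-l)+(\nu-l)$, and its right term vanishes for $i>d-l$.

The case $l=0$ gives $H^i(Y,\mathcal G')=0$ for $i>d+\nu=2d-s$.
\end{proof}

\begin{corollary}\label{cor:van}
Let $f:X\to T$ be as in Theorem~\ref{thm:q}. Then $H^i(X,\mathcal G)=0$ for $i>q(f)$ and all constructible $\mathcal G$.
\end{corollary}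

\begin{proof}
We show $H^i(N,\mathcal G)=0$ for $i>q=q(f)$, for every closed algebraic subset $N\subset X$ and constructible $\mathcal G$ on $N$, by induction on $\dim N$ and, for fixed dimension, on the number of components. For a closed $N'\subset N$ with open complement $j$, we use
\[
0\to j_!(\mathcal G|_{N\setminus N'})\to\mathcal G\to\mathcal G|_{N'}\to0 .
\]
If $N$ is reducible, let $N_1$ be a component and $N'$ the union of the others; the first sheaf is the direct image of a constructible sheaf on $N_1$, and induction applies to $N_1$ and $N'$. Let $N=S$ be irreducible. A point has no cohomology in positive degree, and $q\ge0$. If $\dim S\ge1$, one member of the partition for $\mathcal G$ is dense, hence open, so there is a closed $Z\subsetneq S$ with $S\setminus Z$ smooth and $\mathcal G|_{S\setminus Z}$ locally constant. Take $N'=Z'$ from Proposition~\ref{prop:generic}. The first sheaf has no cohomology above degree $2\dim S-\operatorname{rk}(S)\le q$, and the third none above $q$ by induction.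
\end{proof}

\section{From cohomology to cells}\label{sec:homotopy}

\subsection{Dimension at least three}

The following is a case of Wall's finiteness theorem \cite{Wall}; we include the proof to show where $m\ge3$ enters.

\begin{proposition}\label{prop:wall}
Let $K$ be a connected finite CW complex, $\Lambda=\mathbb Z[\pi_1K]$ and $m\ge3$. If $H^i(K;M)=0$ for all $\Lambda$-modules $M$ and all $i>m$, then $K$ is homotopy equivalent to a finite CW complex of dimension at most $m$.
\end{proposition}

\begin{proof}
Let $C_*=C_*(\tilde K)$ be the cellular complex of the universal cover, a complex of finitely generated free $\Lambda$-modules with $H^i(K;M)=H^i(\operatorname{Hom}_\Lambda(C_*,M))$. Put $B_i=\partial C_{i+1}$, let $N=\dim K>m$, and let $C^{(i)}$ be the complex $C_0\leftarrow\dots\leftarrow C_{i-1}\leftarrow C_i/B_i$, so $C^{(N)}=C_*$. Suppose $i>m$, $C_*\to C^{(i)}$ is a chain homotopy equivalence, and $M=C_i/B_i$ is stably free. The identity of $M$ is a cocycle of top degree in $\operatorname{Hom}(C^{(i)},M)$, and $H^i=0$, so $\mathrm{id}_M=\rho\circ\partial$ for some $\rho:C_{i-1}\to M$. Hence $\partial$ is split injective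 and $C_{i-1}\cong M\oplus C_{i-1}/B_{i-1}$. So $C_{i-1}/B_{i-1}$ is stably free, and $C^{(i)}$ is the direct sum of $C^{(i-1)}$ and the contractible complex $M\xrightarrow{\ \cong\ }\partial M$. By descending induction, $C_*\to C^{(m)}$ is an equivalence and $C_m/B_m$ is finitely generated and stably free.

Wedging $K$ with a disc $D^m=e^0\cup e^{m-1}\cup e^m$ adds a summand $\Lambda$ to $C_m$ and does not change $B_m$. So we may assume that $C_m/B_m$ is free. Lift a basis to $f_1,\dots,f_k\in C_m=H_m(\tilde K^m,\tilde K^{m-1})$, where $\tilde K^j$ is the preimage of the $j$-skeleton. Since $m-1\ge2$, the space $\tilde K^{m-1}$ is simply connected, and the relative Hurewicz theorem gives $C_m\cong\pi_m(\tilde K^m,\tilde K^{m-1})\cong\pi_m(K^m,K^{m-1})$. Represent the $f_i$ by maps $(D^m,S^{m-1})\to(K^m,K^{m-1})$ and attach $m$-cells to $K^{m-1}$ along their boundaries. This gives a complex $L$ and a cellular map $L\to K$ that is the identity on $K^{m-1}$, hence an isomorphism on $\pi_1$. The composite $C_*(\tilde L)\to C_*\to C^{(m)}$ is an isomorphism of complexes, so $\tilde L\to\tilde K$ is a homology isomorphism of simply connected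 complexes. By Whitehead's theorem $L\simeq K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:q}]
Proposition~\ref{prop:nonvan}, applied to an $S$ attaining the maximum, gives $H^q(X,\mathbb C)\neq0$, hence $H^q(X,\mathbb Q)\neq0$. Vanishing is Corollary~\ref{cor:van}. Let $X$ be connected and $q\ge3$. The pair $(\overline X,\overline X\setminus X)$ can be triangulated, so $X$ has the homotopy type of a finite complex $K$, and the sheaf cohomology of a local system on $X$ is the cohomology of $K$ with the corresponding local coefficients. Every $\mathbb Z[\pi_1X]$-module defines a local system, which is constructible in our sense since stalks are arbitrary. Proposition~\ref{prop:wall} gives a finite complex of dimension at most $q$, and $H^q(X,\mathbb Q)\neq0$ excludes any complex of smaller dimension.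
\end{proof}

\subsection{Surfaces}

For $m=2$ the space $\tilde K^{1}$ is in general not simply connected, and the argument above does not apply. We build the complex geometrically instead: the surface is obtained from its compact curves by attaching cells of dimension at most two.

\begin{lemma}\label{lem:hodgeindex}
Let $G$ be a nef divisor with $G^2>0$ on a smooth projective surface. There are only finitely many irreducible curves $\Gamma$ with $G\cdot\Gamma=0$. If $\Gamma_1,\dots,\Gamma_p$ are distinct such curves, there is $F=\sum f_i\Gamma_i$ with positive integers $f_i$ and $F\cdot\Gamma_i<0$ for all $i$.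
\end{lemma}

\begin{proof}
By the Hodge index theorem, a rational combination $x=\sum x_i\Gamma_i$ has $x^2\le0$, with equality only if $x\equiv0$. Suppose $x\equiv0$ and write $x=x_+-x_-$ with $x_\pm\ge0$ without common components. Then $x_+^2=x_+\cdot x_-\ge0$, so $x_+\equiv0$, and an effective numerically trivial class is $0$, as one sees by intersecting with an ample divisor. Then $x_-\equiv0$, so $x_-=0$ too. Hence the intersection matrix is negative definite, the $\Gamma_i$ are independent in $NS\otimes\mathbb Q$, and $p$ is bounded. Let $F=\sum f_i\Gamma_i$ be the rational solution of $F\cdot\Gamma_i=-1$ for all $i$, and write $F=F_+-F_-$ with $F_-=\sum f_i^-\Gamma_i$. Then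
\[
0\le-F_-^2\le F_+\cdot F_--F_-^2=F\cdot F_-=-\sum f_i^-\le0 ,
\]
so $F_-=0$. If $f_i=0$, then $F\cdot\Gamma_i\ge0$, which is false. Clear denominators.
\end{proof}

\begin{proposition}\label{prop:surface}
Let $X$ be a smooth connected quasi-projective surface and $f:X\to T$ proper with $q(f)\le2$. Then $X$ is homotopy equivalent to a finite CW complex of dimension at most $2$.
\end{proposition}

\begin{proof}
Taking $S=X$ gives $\operatorname{rk}(X)=2$. Resolving $\overline X$ over the boundary, we may assume it smooth with $\operatorname{Supp}D=\bigcup D_j$ snc. The divisor $D$ is nef, and $D^2>0$ because $\bar f^*\Omega\ge0$ is positive definite at a general point by \eqref{eq:kernel}.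

\emph{A semi-ample divisor on the boundary.} Apply Lemma~\ref{lem:hodgeindex} to $G=D$ and the $D_j$ with $D\cdot D_j=0$, obtaining $F$, and put $D'=N_1D-F$. For those $j$, $D'\cdot D_j=-F\cdot D_j>0$; for the others, $D'\cdot D_j>0$ if $N_1\gg0$; and for $N_1\gg0$, $D'$ is effective with the same support as $D$. So $D'$ is nef, $D'^2>0$, and $\mathcal O_{D'}(D')$ is ample, having positive degree on each component. For $m\gg0$, $\mathcal O_{D'}(mD')$ is globally generated and has $H^1=0$, so in the cohomology sequence of
\[
0\to\mathcal O((m-1)D')\to\mathcal O(mD')\to\mathcal O_{D'}(mD')\to0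
\]
the map $H^1(\mathcal O((m-1)D'))\to H^1(\mathcal O(mD'))$ is onto. The dimensions are eventually constant, so the map is eventually bijective, and then $H^0(\mathcal O(mD'))\to H^0(\mathcal O_{D'}(mD'))$ is onto. So $|mD'|$ has no base point on $D'$, and none off $D'$ because of the canonical section. Let $\Phi:\overline X\to\mathbb P^M$ be the morphism, $\Phi^*\mathcal O(1)=\mathcal O(mD')$.

\emph{An ample difference.} As $D'^2>0$, $\Phi$ is not constant, and it contracts exactly the curves with $D'\cdot C=0$. By Lemma~\ref{lem:hodgeindex} with $G=D'$ these are finitely many, $C_1,\dots,C_p$, and there is $R=\sum r_iC_i$ with $r_i>0$ and $R\cdot C_i<0$ (take $R=0$ if $p=0$). No $C_i$ is a component of $D'$, so $D'\cdot C_i=0$ means that $C_i$ is disjoint from the boundary; the $C_i$ are the compact curves in $X$. Each fiber of $\Phi$ consists of some of the $C_i$ and finitely many points, so $\mathcal O(-R)$ is ample on every fiber. A line bundle that is ample on the fibers of a proper morphism is relatively ample \cite[4.7.1]{EGA}, so $\mathcal O(-R)\otimes\Phi^*\mathcal O(a)$ is ample for $a\gg0$. Thus $ND'-R$ is ample with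 $N=am$.

\emph{Cells.} Let $C=\bigcup C_i$ and let $\sigma:W\to\overline X$ be a sequence of point blow-ups over $C$ with $\sigma^{-1}(C)$ snc. Apply Proposition~\ref{prop:mixed} to the disjoint divisors $\sigma^*(ND')$ and $\sigma^*R$, with metrics pulled back from a positive metric on $\mathcal O(ND'-R)$ and a metric on $\mathcal O(R)$. Then $U=X\setminus C$, and $\alpha,\beta$ are functions on $\overline X$. Let $c$ be large enough for the proposition and for $\{\alpha\ge c\}\cap\{\beta\ge c\}=\emptyset$, which is possible as $D\cap C=\emptyset$. Put $X_c=\{\alpha\le c\}$ and $N_{c'}=\{\beta\ge c'\}\supset C$ for $c'\ge c$, as subsets of $X$. The retractions in part (2) move nothing near $\sigma^{-1}(C)$, so they descend: $X\simeq X_c$, and $N_{c'}\hookrightarrow N_c$ is a homotopy equivalence. We have $X_c=U_c\cup N_c$ and $U_c\cap N_c=L_c$. The retractions in part (1) fix $L_c$ and the discs avoid $N_c$, so $A_j\cup N_c$ retracts onto $A_{j-1}\cup N_c$ with cells of dimension at most $2$ attached.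

\emph{The starting set.} We show that $C\hookrightarrow N_c$ is a homotopy equivalence; if $C=\emptyset$, take $c$ with $N_c=\emptyset$. Triangulate $\overline X$ with $C$ a full subcomplex, and let $V(\delta)$ be the open set where the barycentric coordinates at vertices of $C$ have sum greater than $1-\delta$. These sets shrink to $C$ and retract linearly onto it, so inclusions among them are equivalences. Choose in turn $V_1=V(\delta_1)\subset N_c$, then $N_{c'}\subset V_1$, then $V_2=V(\delta_2)\subset N_{c'}$. In
\[
V_2\to N_{c'}\xrightarrow{\ \iota\ }V_1\to N_c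
\]
the composites $V_2\to V_1$ and $N_{c'}\to N_c$ are equivalences. The first gives $\iota$ a right homotopy inverse and the second a left one, so $\iota$ is an equivalence, and then so are $V_1\to N_c$ and $C\to N_c$.

Now $C$ is a finite complex of dimension at most $2$. The homotopy type of a space with a cell attached depends only on the homotopy type of the space and the homotopy class of the attaching map, and an attaching map $S^{k-1}\to K$ into a complex can be deformed into the $(k-1)$-skeleton. By induction on $j$, each $A_j\cup N_c$, and finally $X_c$, is equivalent to a finite complex of dimension at most $2$.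
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $f=\operatorname{alb}$. We prove (a)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(b). The implication (b)$\Rightarrow$(a) is fact (i), and (b)$\Rightarrow$(e)$\Rightarrow$(c) hold by definition and by cellular cohomology.

\emph{(a)$\Rightarrow$(c).} Let $K$ be a finite model of $X$ and $C^*=\operatorname{Hom}_{\mathbb Z[\pi]}(C_*(\tilde K),\mathbb Z[G])$, a complex of finitely generated free $\mathbb Z[G]$-modules in degrees $0,\dots,N$, exact in degrees $>n$. Let $Z^i=\ker(C^i\to C^{i+1})$, so $Z^N=C^N$ is projective. If $i>n$ and $Z^i$ is projective, then $0\to Z^{i-1}\to C^{i-1}\to Z^i\to0$ is exact and splits, so $Z^{i-1}$ is projective. All these sequences split, so exactness in degrees $>n$ survives $\otimes_{\mathbb Z[G]}\mathbb Q$. Since the $C_i(\tilde K)$ are finitely generated and free, $C^*\otimes_{\mathbb Z[G]}\mathbb Q=\operatorname{Hom}_{\mathbb Z[\pi]}(C_*(\tilde K),\mathbb Q)$, which computes $H^*(X,\mathbb Q)$.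

\emph{(c)$\Rightarrow$(d).} By Proposition~\ref{prop:nonvan}, $H^{2\dim S-\operatorname{rk}(S)}(X,\mathbb C)\neq0$ for every $S$.

\emph{(d)$\Rightarrow$ semi-smallness.} The set $\{y:\dim f^{-1}(y)\ge k\}$ is closed because $f$ is proper. Let $Y'$ be a component, of dimension $e$. A general $y\in Y'$ lies outside the closed images of those components of $f^{-1}(Y')$ that do not dominate $Y'$, and its fiber in a dominating component $S$ has dimension $\dim S-e$. Since $\dim f^{-1}(y)\ge k$, some dominating $S$ has $\dim S\ge e+k$. At a general point of $S$ the forms $f^*\omega_i|_S$ factor through the differential of $S\to Y'$, whose target has dimension $e$, so $\operatorname{rk}(S)\le e$. By (d),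
\[
n\ge2\dim S-\operatorname{rk}(S)\ge2(e+k)-e=e+2k .
\]

\emph{(d)$\Rightarrow$ homotopy dimension $n$.} By (d) and \eqref{eq:qbounds}, $q(f)=n$. If $n\ge3$, Theorem~\ref{thm:q} gives the complex. If $n=2$, Proposition~\ref{prop:surface} gives a finite complex of dimension at most $2$. If $n=1$, then $H^2(X,\mathbb Q)=0$ by Corollary~\ref{cor:van}, so $X$ is a compact Riemann surface minus a non-empty finite set, equivalent to a finite graph. If $n=0$, $X$ is a point. In each case the dimension is exactly $n$, because $H^n(X,\mathbb Q)\neq0$ by Theorem~\ref{thm:q}. This proves (b) and completes the proof of Theorem~\ref{thm:main}. \qed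

\begin{thebibliography}{9}

\bibitem{Deligne} Deligne, \emph{Hodge II}.

\bibitem{EGA} \emph{EGA III}.

\bibitem{Lazarsfeld} Lazarsfeld, \emph{Positivity I}.

\bibitem{LMW} Yongqiang Liu, Laurentiu Maxim, Botong Wang, \emph{Perverse sheaves on semi-abelian varieties -- a survey of properties and applications}, arXiv:1902.05430 (2019).

\bibitem{Milnor} Milnor, \emph{Morse Theory}.

\bibitem{Wall} Wall, Ann. of Math. 81 (1965).

\end{thebibliography}
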